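\title{The two Gauss sums of a semisimple factorizable Hopf algebra agree up to sign}

\begin{abstract}
Let $H$ be a semisimple factorizable Hopf algebra over a field of characteristic zero, with Drinfel'd element $u$ and regular character $\chi_R$. We prove that $\chi_R(u)=\pm\chi_R(u^{-1})$, as conjectured by Sommerhaeuser and Zhu in even dimension, and we express the sign through an odd positive integer attached to the R-matrix. The proof does not depend on the parity of the dimension. The R-matrix and the integral of $H^*$ produce a matrix $M$ of non-negative integers that commutes with the modular data of $H$ and whose only nonzero diagonal entry is a $1$ at the trivial module; a comparison of determinants on the generalized eigenspaces of $M$ then gives the result. The same comparison yields an identity for every integer matrix that commutes with the modular data of a modular fusion category.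
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $K$ be a field of characteristic zero and let $H$ be a Hopf algebra over $K$ of finite dimension $n$, with comultiplication $\Delta$, counit $\varepsilon$ and antipode $S$. For $A=\sum a\otimes a'\in H\otimes H$ and distinct positions $x,y$ in a tensor power of $H$, we write $A_{xy}$ for the element with $a$ in position (or \emph{leg}) $x$, with $a'$ in position $y$, and with $1$ elsewhere. The Hopf algebra $H$ is \emph{quasitriangular} with \emph{R-matrix} $R=\sum_a r_a\otimes r'_a$ if $R\in H\otimes H$ is invertible and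
\begin{equation}\label{eq:R}
R\,\Delta(h)=\Delta^{\mathrm{op}}(h)\,R,\qquad (\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad (\mathrm{id}\otimes\Delta)R=R_{13}R_{12}.
\end{equation}
The first identity says that the action of $R$ followed by the flip is an isomorphism of modules $V\otimes W\to W\otimes V$. Exchanging the factors twice gives the action of $R_{21}R$ on $V\otimes W$, which need not be the identity. One calls $H$ \emph{factorizable} if the linear map
\[
\Phi\colon H^*\to H,\qquad \Phi(p)=(p\otimes\mathrm{id})(R_{21}R),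
\]
is bijective. This is the extreme opposite to $R_{21}R=1\otimes 1$, where $\Phi$ has rank one.

The \emph{Drinfel'd element} $u=\sum_a S(r'_a)r_a$ is invertible. Let $\chi_R$ be the character of the regular representation of $H$, and put
\[
\mathfrak g=\chi_R(u^{-1}),\qquad \mathfrak g'=\chi_R(u).
\]
We call these scalars the Gauss sums of $H$, for the following reason.

\begin{example}\label{ex:abelian}
Let $G$ be a finite abelian group of order $n$, let $H=\mathbb C[G]$, and write the character group $A=\hat G$ additively. The primitive idempotents $E_x$ $(x\in A)$ form a basis of $H$, with $\Delta(E_x)=\sum_{y+z=x}E_y\otimes E_z$ and $S(E_x)=E_{-x}$. For a bicharacter $\beta\colon A\times A\to\mathbb C^\times$ put $R=\sum_{x,y}\beta(x,y)E_x\otimes E_y$. The first identity in \eqref{eq:R} holds because $H$ is commutative and cocommutative, and the other two say that $\beta$ is multiplicative in each variable. We have $R_{21}R=\sum_{x,y} b(x,y)E_x\otimes E_y$ with $b(x,y)=\beta(x,y)\beta(y,x)$. The rows of the matrix $(b(x,y))$ are characters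 of $A$, so they are linearly independent if and only if they are distinct: $H$ is factorizable if and only if $b$ is nondegenerate. Finally $u=\sum_{x,y}\beta(x,y)E_{-y}E_x=\sum_x\beta(x,x)^{-1}E_x$ and $\chi_R(E_x)=1$, so
\[
\mathfrak g=\sum_{x\in A}\beta(x,x),\qquad \mathfrak g'=\sum_{x\in A}\beta(x,x)^{-1}.
\]
For $A=\mathbb Z/n$ and $\beta(x,y)=\zeta^{xy}$ with $\zeta$ a primitive $n$-th root of unity, $\mathfrak g=\sum_x\zeta^{x^2}$ is the quadratic Gauss sum, and $H$ is factorizable if and only if $n$ is odd.
\end{example}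

For semisimple factorizable $H$ the following facts are known: $\mathfrak g\mathfrak g'=n$; the quotient $\mathfrak g/\mathfrak g'$ is a root of unity (Vafa's theorem); $\mathfrak g^4=\mathfrak g'^4$; and if $n$ is odd, then $\mathfrak g'=\mathfrak g$ for $n\equiv1\pmod 4$ and $\mathfrak g'=-\mathfrak g$ for $n\equiv 3\pmod 4$. Thus $\mathfrak g/\mathfrak g'$ is a fourth root of unity, and it is $\pm1$ in odd dimension. Sommerhaeuser and Zhu \cite{SZ} conjecture that $\mathfrak g^2=\mathfrak g'^2$ also when $n$ is even. What has to be excluded is $\mathfrak g/\mathfrak g'=\pm i$. This value does occur just outside the hypotheses, namely for a quasitriangular Hopf algebra of dimension $4$ that is not factorizable and for a factorizable quasi-Hopf algebra of dimension $2$ (Section~\ref{sec:sharp}). A proof therefore has to use factorizability, and it has to use a property that Hopf algebras have and quasi-Hopf algebras lack.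

We prove the conjecture and identify the sign. The elements $u,\chi_R,\mathfrak g,\mathfrak g'$ and the bijectivity of $\Phi$ are compatible with extension of the ground field. So is semisimplicity, because $H$ is semisimple if and only if it has an integral $\Lambda$ with $\varepsilon(\Lambda)=1$, and such an element remains an integral after extension. We may therefore pass to an algebraic closure, and \emph{we assume from now on that $K$ is algebraically closed}. Let $V_i$ $(i\in I)$ be the simple $H$-modules up to isomorphism, with characters $\chi_i$ and dimensions $d_i$, and let $V_0=K$ be the trivial module, so that $\chi_0=\varepsilon$. Define $i^*$ by $V_{i^*}\cong V_i^*$; then $\chi_{i^*}=\chi_i\circ S$. Put $\lambda=\chi_R/n$ and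
\begin{equation}\label{eq:M}
M_{ij}=(\chi_i\otimes\lambda\otimes\chi_j)(R_{12}R_{23}),\qquad e=\sum_{i\in I}M_{ii^*}.
\end{equation}

\begin{theorem}\label{thm:A}
Let $H$ be a semisimple factorizable Hopf algebra over a field of characteristic zero. Then $\mathfrak g^2=\mathfrak g'^2$. More precisely, $e=\sum_i(\chi_i\otimes\lambda\otimes\chi_i)(R_{12}R_{23}^{-1})$ is an odd positive integer and
\[
\mathfrak g'=(-1)^{(e-1)/2}\,\mathfrak g .
\]
\end{theorem}

The parity of $n$ plays no role in the proof. Of the known facts listed above only $\mathfrak g\mathfrak g'=n$ is needed, and it comes out of our computations in one line.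

\begin{example}\label{ex:abelianM}
In Example~\ref{ex:abelian} the simple modules $V_x$ are indexed by $x\in A$, with $\chi_x(E_y)=\delta_{xy}$, $x^*=-x$ and $\lambda(E_y)=1/n$. Hence
\[
M_{xz}=\frac1n\sum_{y\in A}\beta(x,y)\beta(y,z)=\begin{cases}1&\text{if }\beta(x,y)\beta(y,z)=1\text{ for all }y,\\ 0&\text{otherwise.}\end{cases}
\]
So $M_{xx}=1$ exactly when $x$ lies in the radical of $b$, which in the factorizable case means $x=0$. The integer $e$ is the order of the subgroup of all $x$ with $\beta(x,\cdot)=\beta(\cdot,x)$. If $x$ lies in this subgroup and $2x=0$, then $b(x,y)=\beta(x,y)^2=\beta(2x,y)=1$ for all $y$; so $e$ is odd when $b$ is nondegenerate.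
\end{example}

The proof has three parts. First, $H$ gives rise to two matrices $s$ and $t$ indexed by $I$, its \emph{modular data}, with $t$ diagonal, $s^4=1$ and $tstst=\xi s^{-1}$, where $\xi^2=\mathfrak g/\mathfrak g'$ (Section~\ref{sec:modular}). Second, $M$ is an integer matrix that commutes with $s$ and $t$, and $M_{ii}=\delta_{i0}$ (Section~\ref{sec:M}). Third, a lemma of linear algebra turns these two facts into the value of $\xi^2$ (Section~\ref{sec:det}). The lemma also gives an identity for modular fusion categories, Theorem~\ref{thm:B}, which is not needed for Theorem~\ref{thm:A}. We begin with a case in which all three parts can be done by hand.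

\section{The model case: quadratic Gauss sums}\label{sec:model}

Let $n=2m+1$, $A=\mathbb Z/n$ and $\beta(x,y)=\zeta^{xy}$ with $\zeta\in\mathbb C$ a primitive $n$-th root of unity, so that $\mathfrak g=\sum_x\zeta^{x^2}$. By Example~\ref{ex:abelianM}, $M$ is the permutation matrix $C$ of $x\mapsto-x$, and $e=n$ because $\beta$ is symmetric. Theorem~\ref{thm:A} predicts $\mathfrak g'=(-1)^m\mathfrak g$. Here is a proof by determinants.

Let $D=\sqrt n$ and $\xi=\mathfrak g/D$, and consider the $n\times n$ matrices
\[
s=\big(\zeta^{2xy}/D\big)_{x,y},\qquad t=\operatorname{diag}\big(\zeta^{x^2}\big).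
\]
Since $n$ is odd, $(s^2)_{xz}=\frac1n\sum_y\zeta^{2y(x+z)}=\delta_{x,-z}$. So $s^2=C$, and $s^{-1}=Cs$ has entries $\zeta^{-2xz}/D$. Completing the square gives
\[
(sts)_{xz}=\frac1n\sum_y\zeta^{y^2+2y(x+z)}=\frac{\mathfrak g}{n}\,\zeta^{-(x+z)^2}=\xi\,\zeta^{-x^2}\cdot\frac{\zeta^{-2xz}}{D}\cdot\zeta^{-z^2},
\]
that is, $tstst=\xi s^{-1}$; in particular $\xi\neq0$. Let $W\subseteq\mathbb C^n$ be a subspace stable under $s$ and $t$. Taking determinants on $W$, squaring, and using $\det(s|W)^2=\det(C|W)=\pm1$, we get
\[
\det(t|W)^6=\xi^{2\dim W}\det(C|W).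
\]
For $W=\mathbb C^n$ this is one equation between $\det t$ and $\xi^{2n}$; it involves the determinant of $t$, about which nothing is known in general, and a high power of $\xi$. We gain by splitting the space. The matrix $C$ commutes with $s$ and with $t$, so its eigenspaces $W_+$ and $W_-$ are stable. In terms of the standard basis $(v_x)$, the space $W_+$ has the basis $v_0,\ v_x+v_{-x}$ and $W_-$ has the basis $v_x-v_{-x}$, where $1\le x\le m$. These are eigenvectors of $t$, and $tv_0=v_0$, so $t$ has the same determinant $\tau=\prod_{x=1}^m\zeta^{x^2}$ on $W_+$ and on $W_-$. Therefore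
\[
\tau^6=\xi^{2(m+1)},\qquad \tau^6=\xi^{2m}(-1)^m .
\]
Dividing, we find $\xi^2=(-1)^m$, that is, $\mathfrak g^2=(-1)^mn$. Since $\mathfrak g'=\overline{\mathfrak g}$ and $|\mathfrak g|^2=n$, this gives $\mathfrak g'=n/\mathfrak g=(-1)^m\mathfrak g$.

To divide the two equations is to raise each of them to the power of the corresponding eigenvalue $\pm1$ of $M=C$ and to multiply. The exponent of $\xi^2$ then becomes $\operatorname{tr}M=1$, and the eigenvalues of $t$ cancel because the diagonal of $M$ vanishes away from $x=0$. Two things stand between this computation and Theorem~\ref{thm:A}. In general $C$ cannot play the part of $M$, since it has a diagonal entry $1$ for every self-dual simple module; for $A=(\mathbb Z/2)^2$ it is the identity. And the matrix $M$ that replaces it may have eigenvalues that are not integers. We deal with the second point first.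

\section{A determinant lemma}\label{sec:det}

Take $A=(\mathbb Z/2)^2$ and $\beta(x,y)=(-1)^{x_1y_1+x_1y_2+x_2y_2}$. The exponent of $-1$ in $\beta(x,y)\beta(y,z)$ is $y_1(x_1+z_1+z_2)+y_2(x_1+x_2+z_2)$, so $M_{xz}=1$ exactly when $z=(x_2,x_1+x_2)$. Thus $M$ fixes $0$ and permutes the three nonzero elements cyclically, and its eigenvalues are $1,1,\omega,\omega^2$ with $\omega=e^{2\pi i/3}$. An equation in $K^\times$ cannot be raised to the power $\omega$. But all that mattered in Section~\ref{sec:model} was that certain sums of eigenvalues, namely traces of $M$ on subspaces, are integers and appear as exponents. So we may replace each eigenvalue $\mu$ by an integer $\pi(\mu)$, provided that $\pi$ is additive and fixes $\mathbb Z$. In the example, $\pi(a+b\omega)=a$ gives the exponents $\pi(1)=1$, $\pi(\omega)=0$, $\pi(\omega^2)=\pi(-1-\omega)=-1$.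

\begin{lemma}\label{lem:det}
Let $I$ be a finite set and let $s,t$ be invertible $I\times I$ matrices over $K$ such that $t=\operatorname{diag}(t_i)$, $s^4=1$, the matrix $s^2$ has integer entries, and $tstst=\xi s^\eta$ with $\xi\in K^\times$ and $\eta\in\{1,-1\}$. Let $M$ be an integer $I\times I$ matrix commuting with $s$ and $t$. Then $(\operatorname{tr}M-\operatorname{tr}Ms^2)/2\in\mathbb Z$ and
\[
\prod_{i\in I}t_i^{\,6M_{ii}}=\xi^{2\operatorname{tr}M}(-1)^{(\operatorname{tr}M-\operatorname{tr}Ms^2)/2}.
\]
\end{lemma}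

\begin{proof}
Let $K^I=\bigoplus_\mu W_\mu$ be the decomposition into generalized eigenspaces of $M$. Each $W_\mu$ is stable under $s$ and $t$. Put $w_\mu=\dim W_\mu$, and let $w_\mu^-$ be the dimension of the $(-1)$-eigenspace of the involution $s^2$ on $W_\mu$. With $\sigma=\det(s|W_\mu)$ and $\tau=\det(t|W_\mu)$, the relation gives $\tau^3\sigma^2=\xi^{w_\mu}\sigma^\eta$, hence $\tau^6=\xi^{2w_\mu}(\sigma^2)^{\eta-2}$. Here $\sigma^2=\det(s^2|W_\mu)=(-1)^{w_\mu^-}$ and $\eta-2$ is odd, so
\begin{equation}\label{eq:detW}
\det(t|W_\mu)^6=\xi^{2w_\mu}(-1)^{w_\mu^-}.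
\end{equation}

\emph{The exponents.} The eigenvalues $\mu$ are roots of a monic integer polynomial, so they lie in the ring of integers $\mathcal O$ of the number field $F\subset K$ that they generate. The group $\mathcal O/\mathbb Z$ is finitely generated. It is torsion-free: if $a\in\mathcal O$ and $ka\in\mathbb Z$ for an integer $k\neq0$, then $a\in\mathcal O\cap\mathbb Q=\mathbb Z$. So $\mathcal O/\mathbb Z$ is free, $\mathbb Z$ is a direct summand of $\mathcal O$, and there is an additive map $\pi\colon\mathcal O\to\mathbb Z$ with $\pi(a)=a$ for $a\in\mathbb Z$. We raise \eqref{eq:detW} to the power $\pi(\mu)$ and multiply over $\mu$. It remains to evaluate the three factors.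

\emph{The left side.} Let $T_\alpha$ be the $\alpha$-eigenspace of $t$. It is spanned by the standard basis vectors $v_i$ with $t_i=\alpha$, and it is stable under $M$. Put $m_{\mu\alpha}=\dim(W_\mu\cap T_\alpha)$. Since $t$ is diagonalizable and preserves $W_\mu$, we have $W_\mu=\bigoplus_\alpha(W_\mu\cap T_\alpha)$, so $\det(t|W_\mu)=\prod_\alpha\alpha^{m_{\mu\alpha}}$. The spaces $W_\mu\cap T_\alpha$ are the generalized eigenspaces of $M|T_\alpha$, so $\sum_\mu\mu\,m_{\mu\alpha}=\operatorname{tr}(M|T_\alpha)=\sum_{i:\,t_i=\alpha}M_{ii}$, an integer, which $\pi$ fixes. Therefore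
\[
\prod_\mu\det(t|W_\mu)^{\pi(\mu)}=\prod_\alpha\alpha^{\pi\left(\sum_\mu\mu\, m_{\mu\alpha}\right)}=\prod_i t_i^{\,M_{ii}}.
\]

\emph{The power of $\xi$.} We have $\sum_\mu\pi(\mu)w_\mu=\pi(\operatorname{tr}M)=\operatorname{tr}M$.

\emph{The sign.} The matrix $(1-s^2)/2$ is a projection onto $\ker(s^2+1)$ and commutes with $M$, so
\[
\sum_\mu\mu\,w_\mu^-=\operatorname{tr}\big(M|\ker(s^2+1)\big)=(\operatorname{tr}M-\operatorname{tr}Ms^2)/2 .
\]
The left side is an algebraic integer. The right side is rational, because $M$ and $s^2$ have integer entries; this is the only use of the integrality of $s^2$. So the common value is an integer, and it equals $\sum_\mu\pi(\mu)w_\mu^-$.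
\end{proof}

The lemma applies at once to modular fusion categories; a reader interested only in Theorem~\ref{thm:A} may pass to Section~\ref{sec:facts}. Recall that a fusion category over $K$ is a $K$-linear semisimple rigid monoidal category with finite-dimensional spaces of morphisms, finitely many simple objects $X_i$ up to isomorphism, and simple unit object. Suppose that it carries a braiding $c$ and a twist, that is, natural automorphisms $\theta_X$ with $\theta_{X\otimes Y}=c_{Y,X}c_{X,Y}(\theta_X\otimes\theta_Y)$ and $\theta_{X^*}=\theta_X^*$. Then endomorphisms have a categorical trace $\operatorname{Tr}$; one puts $d_i=\operatorname{Tr}(\mathrm{id}_{X_i})$ and $\dim\mathcal C=\sum_id_i^2$, and $\theta_{X_i}$ is a scalar $\theta_i$. The category is \emph{modular} if the matrix $\big(\operatorname{Tr}(c_{X_j,X_i}c_{X_i,X_j})\big)$ is invertible. The charge conjugation matrix $C$ is the permutation matrix of the involution $i\mapsto i^*$ given by $X_{i^*}\cong X_i^*$.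

\begin{theorem}\label{thm:B}
Let $\mathcal C$ be a modular fusion category over an algebraically closed field of characteristic zero, with simple objects $X_i$ of dimension $d_i$, twists $\theta_i$, braiding $c$ and charge conjugation matrix $C$. Let $D^2=\dim\mathcal C$, $s_{ij}=\operatorname{Tr}(c_{X_j,X_i}c_{X_i,X_j})/D$, $t=\operatorname{diag}(\theta_i)$ and $\xi=\sum_id_i^2\theta_i/D$. If $M$ is an integer matrix commuting with $s$ and $t$, then $(\operatorname{tr}M-\operatorname{tr}MC)/2\in\mathbb Z$ and
\[
\prod_i\theta_i^{\,6M_{ii}}=\xi^{2\operatorname{tr}M}(-1)^{(\operatorname{tr}M-\operatorname{tr}MC)/2}.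
\]
In particular $\prod_i\theta_i^{\,12M_{ii}}=\xi^{4\operatorname{tr}M}$.
\end{theorem}

\begin{proof}
The standard relations for modular data are $s^2=C$ and $tstst=\xi s^{-1}$. Since $C$ is a permutation matrix with $C^2=1$, Lemma~\ref{lem:det} applies with $\eta=-1$. Squaring gives the last formula.
\end{proof}

The statement is insensitive to the other convention for the S-matrix, in which $s$ is replaced by $Cs=s^{-1}$. Since $\theta_{i^*}=\theta_i$, the matrix $C$ commutes with $t$, and in that convention the relation reads $tstst=\xi s$, or $(st)^3=\xi s^2$. A matrix commutes with $s$ if and only if it commutes with $s^{-1}$, and Lemma~\ref{lem:det} has the same conclusion for $\eta=1$ and $\eta=-1$.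

\section{Standard facts}\label{sec:facts}

From now on $H$ is as in Theorem~\ref{thm:A}. We write $\Delta(h)=\sum h_1\otimes h_2$. The product in $H^*$ is $(pq)(h)=\sum p(h_1)q(h_2)$. A \emph{trace} is a functional $\chi$ with $\chi(hh')=\chi(h'h)$; characters are traces, and a tensor product of traces is a trace on the tensor product algebra.

\begin{itemize}
\item[(F1)] $S^2=\mathrm{id}$, by the theorem of Larson and Radford on semisimple Hopf algebras in characteristic zero. Applying $S$ to the antipode axioms gives $\sum h_2S(h_1)=\varepsilon(h)1=\sum S(h_2)h_1$.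
\item[(F2)] $(\varepsilon\otimes\mathrm{id})R=(\mathrm{id}\otimes\varepsilon)R=1$, $(S\otimes S)R=R$ and $(S\otimes\mathrm{id})R=R^{-1}=(\mathrm{id}\otimes S^{-1})R$ \cite{Dr}. By (F1), also $(\mathrm{id}\otimes S)R=R^{-1}$.
\item[(F3)] $uhu^{-1}=S^2(h)$, $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)$ and $\varepsilon(u)=1$ \cite{Dr}. By (F1), $u$ is central.
\item[(F4)] $\chi_R$ is the unique two-sided integral in $H^*$ with $\chi_R(1)=n$. Thus $\lambda$ is a trace, $\lambda(1)=1$, and $p\lambda=\lambda p=p(1)\lambda$ for all $p\in H^*$. In particular $\lambda^2=\lambda$ and $(\lambda\otimes\mathrm{id})\Delta(h)=\lambda(h)1$.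
\item[(F5)] $H\cong\prod_i\operatorname{End}_K(V_i)$ and $\chi_R=\sum_id_i\chi_i$. The characters $\chi_i$ are linearly independent and their number is the dimension of the center $Z(H)$. A central element $z$ acts on $V_j$ by the scalar $\chi_j(z)/d_j$ and is determined by these scalars. With $N_{ik}^l=[V_i\otimes V_k:V_l]$ we have $\chi_i\chi_k=\sum_lN_{ik}^l\chi_l$. By (F1), $i^{**}=i$, and $\operatorname{Hom}_H(V_i\otimes V_k,K)\cong\operatorname{Hom}_H(V_i,V_k^*)$ gives $N_{ik}^0=\delta_{k,i^*}$.
\end{itemize}

Let $\theta_i$ be the scalar by which $u^{-1}$ acts on $V_i$. Then $\theta_0=1$ and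
\[
\mathfrak g=\sum_id_i^2\theta_i,\qquad\mathfrak g'=\sum_id_i^2\theta_i^{-1}.
\]

\section{The modular data of $H$}\label{sec:modular}

Choose $D\in K$ with $D^2=n$ and define, in analogy with Theorem~\ref{thm:B},
\[
\tilde s_{ij}=(\chi_i\otimes\chi_j)(R_{21}R),\qquad s=\tilde s/D,\qquad t=\operatorname{diag}(\theta_i),\qquad \xi=\mathfrak g/D .
\]
Let $C$ be the permutation matrix of $i\mapsto i^*$. In the setting of Section~\ref{sec:model} these are the matrices used there. The matrix $\tilde s$ is symmetric: flipping the legs gives $\tilde s_{ji}=(\chi_i\otimes\chi_j)(RR_{21})$, and $\chi_i\otimes\chi_j$ is a trace. To multiply by $\tilde s$, we interpret its rows as central elements of $H$.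

\begin{lemma}\label{lem:central}
Let $\chi\in H^*$ be a trace and let $A\in H\otimes H$ commute with $\Delta(h)$ for all $h$. Then $(\chi\otimes\mathrm{id})(A)$ and $(\mathrm{id}\otimes\chi)(A)$ are central.
\end{lemma}

\begin{proof}
Write $A=\sum A'\otimes A''$. From $1\otimes h=\sum(S(h_1)\otimes1)\Delta(h_2)$ we get $(1\otimes h)A=\sum(S(h_1)\otimes1)A(h_2\otimes h_3)$. Applying $\chi\otimes\mathrm{id}$ and using cyclicity and (F1),
\[
h\sum\chi(A')A''=\sum\chi\big(A'h_2S(h_1)\big)A''h_3=\sum\chi(A')A''h .
\]
For the other element, (F1) gives $h\otimes1=\sum(1\otimes S(h_2))\Delta(h_1)$, so $(h\otimes1)A=\sum(1\otimes S(h_3))A(h_1\otimes h_2)$, and applying $\mathrm{id}\otimes\chi$ yields $h\sum A'\chi(A'')=\sum A'h_1\chi\big(A''h_2S(h_3)\big)=\sum A'\chi(A'')h$.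
\end{proof}

The first identity in \eqref{eq:R} and its flip $R_{21}\Delta^{\mathrm{op}}(h)=\Delta(h)R_{21}$ show that $R_{21}R$ commutes with all $\Delta(h)$. So $\Phi(\chi)$ is central for every trace $\chi$. Put $z_i=\Phi(\chi_i)$, so that $\chi_j(z_i)=\tilde s_{ij}$. The element $(\mathrm{id}\otimes\chi_i)(R_{21}R)$ is central too, and $\chi_j$ takes on it the value $\tilde s_{ji}=\tilde s_{ij}$. By (F5) the two central elements coincide, and after a flip of the legs
\begin{equation}\label{eq:z}
z_i=(\chi_i\otimes\mathrm{id})(R_{21}R)=(\mathrm{id}\otimes\chi_i)(R_{21}R)=(\chi_i\otimes\mathrm{id})(RR_{21}).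
\end{equation}

\begin{lemma}\label{lem:mult}
For traces $\chi,\psi$ we have $\Phi(\chi\psi)=\Phi(\chi)\Phi(\psi)$. Consequently
\begin{equation}\label{eq:fusion}
\tilde s_{ij}\tilde s_{kj}=d_j\sum_lN_{ik}^l\,\tilde s_{lj}.
\end{equation}
\end{lemma}

\begin{proof}
Moving the first leg of the third identity in \eqref{eq:R} to the end gives $(\Delta\otimes\mathrm{id})(R_{21})=R_{32}R_{31}$, so $(\Delta\otimes\mathrm{id})(R_{21}R)=R_{32}(R_{31}R_{13})R_{23}$. Applying $\chi$ to the first leg replaces the middle factor by the central element $\Phi(\chi)$ in leg $3$. We move it out and apply $\psi$ to the second leg of $R_{32}R_{23}$, which gives $\Phi(\psi)$. This proves the first claim, and so $z_iz_k=\sum_lN_{ik}^lz_l$. Comparing the scalars by which both sides act on $V_j$ gives $\tilde s_{ij}\tilde s_{kj}/d_j^2=\sum_lN_{ik}^l\tilde s_{lj}/d_j$.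
\end{proof}

\begin{proposition}\label{prop:modular}
We have $s^2=C$, $tstst=\xi s^{-1}$ and $\mathfrak g\mathfrak g'=n$. In particular $s^4=1$ and $\xi^2=\mathfrak g/\mathfrak g'$.
\end{proposition}

\begin{proof}
By \eqref{eq:fusion} and the symmetry of $\tilde s$, for any diagonal matrix $a=\operatorname{diag}(a_j)$,
\begin{equation}\label{eq:sas}
(\tilde s\,a\,\tilde s)_{ik}=\sum_lN_{ik}^l\sum_jd_ja_j\tilde s_{lj}.
\end{equation}
So we need the inner sum for $a=1$ and for $a=t$.

\emph{The case $a=1$.} This is where factorizability enters. Since $\Phi$ is injective, the $z_j$ are linearly independent, so by (F5) they form a basis of $Z(H)$. Let $c_k$ be the scalar by which $\Phi(\chi_R)$ acts on $V_k$. From $\chi_j\chi_R=d_j\chi_R$ and Lemma~\ref{lem:mult} we get $(\tilde s_{jk}/d_k)c_k=d_jc_k$ for all $j$. By (F2), $z_j$ acts on $V_0$ by $\tilde s_{j0}=\chi_j(1)=d_j$. If $c_k\ne0$, then every $z_j$, hence every central element, acts on $V_k$ and on $V_0$ by the same scalar; the central idempotent belonging to $V_0$ shows that $k=0$. Also $c_0=\varepsilon(\Phi(\chi_R))=\chi_R(1)=n$.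 Therefore
\begin{equation}\label{eq:orth}
\sum_jd_j\tilde s_{lj}=\chi_l(\Phi(\chi_R))=d_lc_l=n\delta_{l0},
\end{equation}
and \eqref{eq:sas} gives $(\tilde s^2)_{ik}=nN_{ik}^0=n\delta_{k,i^*}$. Thus $s^2=C$, $s^4=1$ and $s^{-1}=Cs$.

\emph{The case $a=t$.} By (F3), $R_{21}R=(u\otimes u)\Delta(u^{-1})$, so
\begin{equation}\label{eq:bal}
\tilde s_{lj}=\theta_l^{-1}\theta_j^{-1}\sum_mN_{lj}^m\,d_m\theta_m .
\end{equation}
The coefficient of $\chi_m$ in $\chi_l\chi_R=d_l\chi_R$ gives $\sum_jN_{lj}^md_j=d_ld_m$. Hence
\begin{equation}\label{eq:gauss}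
\sum_jd_j\theta_j\tilde s_{lj}=\theta_l^{-1}\sum_md_m\theta_m\sum_jN_{lj}^md_j=\mathfrak g\,d_l\theta_l^{-1}.
\end{equation}
Multiply \eqref{eq:gauss} by $d_l$ and sum over $l$. By \eqref{eq:orth} the left side becomes $nd_0\theta_0=n$, and the right side becomes $\mathfrak g\mathfrak g'$. So $\mathfrak g\mathfrak g'=n$ and $\xi^2=\mathfrak g^2/n=\mathfrak g/\mathfrak g'$.

By \eqref{eq:sas} and \eqref{eq:gauss}, $(\tilde st\tilde s)_{ik}=\mathfrak g\sum_lN_{ik}^ld_l\theta_l^{-1}$. The last sum is \eqref{eq:bal} with all twists inverted, so it should come from $(R_{21}R)^{-1}$. Indeed $R_{21}R=\sum r'_ar_b\otimes r_ar'_b$, and since $S$ is an anti-homomorphism and $\chi_k$ is a trace,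
\[
\tilde s_{i^*k}=\sum_{a,b}\chi_i\big(S(r_b)S(r'_a)\big)\chi_k(r'_br_a)=(\chi_i\otimes\chi_k)(R^{-1}R_{21}^{-1}),
\]
because $\sum S(r_b)\otimes r'_b=R^{-1}$ and $\sum S(r'_a)\otimes r_a=R_{21}^{-1}$ by (F2). By (F3), $R^{-1}R_{21}^{-1}=\Delta(u)(u^{-1}\otimes u^{-1})$, so $\tilde s_{i^*k}=\theta_i\theta_k\sum_lN_{ik}^ld_l\theta_l^{-1}$. We conclude that $(\tilde st\tilde s)_{ik}=\mathfrak g\,\theta_i^{-1}\tilde s_{i^*k}\theta_k^{-1}$, that is, $\tilde st\tilde s=\mathfrak g\,t^{-1}C\tilde s\,t^{-1}$. Dividing by $D^2$ gives $sts=\xi\,t^{-1}s^{-1}t^{-1}$.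
\end{proof}

\section{The matrix $M$}\label{sec:M}

Put
\[
P=(\mathrm{id}\otimes\lambda\otimes\mathrm{id})(R_{12}R_{23})=\sum_{a,b}\lambda(r'_ar_b)\,r_a\otimes r'_b\in H\otimes H,
\]
so that $M_{ij}=(\chi_i\otimes\chi_j)(P)$. We must show that $M$ is an integer matrix, determine its diagonal, and prove that it commutes with $t$ and $s$.

\subsection*{The entries of $M$ are dimensions}
Nothing in \eqref{eq:M} suggests that $M_{ij}$ is an integer. The way to see it is to recognize $M_{ij}$ as the trace of an idempotent operator. The trace of $z\mapsto xzy$ on $\operatorname{Hom}_K(V_j,V_i)$ is $\chi_i(x)\chi_j(y)$, so $M_{ij}$ is the trace of the operator $z\mapsto\sum\lambda(r'_ar_b)\,r_azr'_b$. To prove that this operator is idempotent, we let an arbitrary functional take the place of $\lambda$. For an $H$-bimodule $B$ and $p\in H^*$ define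
\[
Q_p\colon B\to B,\qquad Q_p(z)=\sum_{a,b}p(r'_ar_b)\,r_azr'_b .
\]
We use $B=\operatorname{Hom}_K(V_j,V_i)$, with $H$ acting by composition on both sides, and $B=H$.

\begin{lemma}\label{lem:Q}
$Q_{pq}=Q_q\circ Q_p$ for all $p,q\in H^*$.
\end{lemma}

\begin{proof}
By \eqref{eq:R}, $\sum r_a\otimes\Delta(r'_a)=\sum r_ar_b\otimes r'_b\otimes r'_a$ and $\sum\Delta(r_c)\otimes r'_c=\sum r_c\otimes r_d\otimes r'_cr'_d$. Since $(pq)(xy)=(p\otimes q)(\Delta(x)\Delta(y))$,
\[
Q_{pq}(z)=\sum_{a,b,c,d}p(r'_br_c)\,q(r'_ar_d)\;r_ar_b\,z\,r'_cr'_d=Q_q(Q_p(z)).\qedhere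
\]
\end{proof}

\begin{proposition}\label{prop:int}
The entries $M_{ij}$ are non-negative integers, and $M_{ii}=\delta_{i0}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Q} and (F4), $Q_\lambda^2=Q_{\lambda^2}=Q_\lambda$. So $M_{ij}=\operatorname{tr}(Q_\lambda|\operatorname{Hom}_K(V_j,V_i))$ is the rank of an idempotent, a non-negative integer. By (F2), $M_{00}=\lambda(1)=1$.

For the diagonal, note that $H\cong\bigoplus_i\operatorname{End}_K(V_i)$ as bimodules, so $\operatorname{tr}M=\sum_iM_{ii}=\operatorname{tr}(Q_\lambda|H)$ is the rank of $Q_\lambda$ on $H$. Now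
\[
Q_p(1)=(\mathrm{id}\otimes p)(RR_{21})=(p\otimes\mathrm{id})(R_{21}R)=\Phi(p).
\]
By factorizability, every element of $H$ has the form $Q_p(1)$, and $Q_\lambda(1)\ne0$. Moreover $Q_\lambda(Q_p(1))=Q_{p\lambda}(1)=p(1)Q_\lambda(1)$. Hence $Q_\lambda(H)=K\,Q_\lambda(1)$ and $\operatorname{tr}M=1$. The $M_{ii}$ are non-negative integers with sum $1$ and $M_{00}=1$, so $M_{ii}=\delta_{i0}$.
\end{proof}

\begin{remark}\label{rem:inv}
The image of $Q_\lambda$ consists of the $z$ with $Q_p(z)=p(1)z$ for all $p$: this holds on the image because $Q_pQ_\lambda=Q_{\lambda p}=p(1)Q_\lambda$, and such a $z$ satisfies $Q_\lambda(z)=z$. So $M_{ij}$ is the dimension of the space of $K$-linear maps $z\colon V_j\to V_i$ with $R(z\otimes1)=(z\otimes1)R_{21}^{-1}$ in $\operatorname{Hom}_K(V_j,V_i)\otimes H$. The matrix $M$ compares the braiding on $V_i$ with the reversed braiding on $V_j$ through maps of the underlying vector spaces that need not be $H$-linear.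
\end{remark}

\subsection*{The key identity}
In Example~\ref{ex:abelianM}, $P=\sum M_{xz}E_x\otimes E_z$, and all one needs to know about $M$ is that $\beta(x,y)\beta(y,z)=1$ for all $y$ whenever $M_{xz}\neq0$. In terms of $R$ this reads $R_{12}P_{13}R_{23}=P_{13}$, and in this form it holds in general.

\begin{lemma}\label{lem:key}
For distinct legs $x,y,z$ we have $R_{xy}P_{xz}R_{yz}=P_{xz}$; equivalently,
\begin{equation}\label{eq:key}
R_{xy}P_{xz}=P_{xz}R_{yz}^{-1},\qquad P_{xz}R_{yz}=R_{xy}^{-1}P_{xz}.
\end{equation}
\end{lemma}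

\begin{proof}
Apply $\Delta$ to the middle leg of $R_{12}R_{23}$ and label the four resulting legs $1,2,2',3$. By \eqref{eq:R} the result is $R_{12'}R_{12}R_{23}R_{2'3}$. Now apply $\lambda$ to leg $2$. The outer factors do not involve this leg, so we obtain $R_{12'}P_{13}R_{2'3}$. On the other hand $(\lambda\otimes\mathrm{id})\Delta(h)=\lambda(h)1$, so we obtain $P_{13}$. This is the claim for $(x,y,z)=(1,2',3)$, and a permutation of the legs gives the general case.
\end{proof}

\subsection*{Commutation with $t$}
In the abelian case, if $M_{xz}\ne0$, then the choices $y=x$ and $y=z$ give $\beta(x,x)=\beta(x,z)^{-1}=\beta(z,z)$, so $\theta_x=\theta_z$. The general proof does the same: it merges the free leg in \eqref{eq:key} once with the first and once with the last leg.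

\begin{proposition}\label{prop:T}
$(u\otimes1)P=P(1\otimes u)$, and hence $Mt=tM$.
\end{proposition}

\begin{proof}
Write $P=\sum P'\otimes P''$. Since $R^{-1}=(S\otimes\mathrm{id})R$, the identity $R_{12}P_{13}=P_{13}R_{23}^{-1}$ reads
\[
\sum r_aP'\otimes r'_a\otimes P''=\sum P'\otimes S(r_b)\otimes P''r'_b .
\]
Apply the linear map $x\otimes y\otimes w\mapsto S(y)x\otimes w$. By the definition of $u$ and (F1),
\[
\sum uP'\otimes P''=\sum r_bP'\otimes P''r'_b .
\]
Apply instead $x\otimes y\otimes w\mapsto x\otimes wy$. This gives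
\[
\sum r_aP'\otimes P''r'_a=\sum P'\otimes P''r'_bS(r_b)=\sum P'\otimes P''u,
\]
because $(S\otimes S)R=R$ implies $\sum r'_bS(r_b)=\sum S(r'_b)S^2(r_b)=u$. The two results combine to $(u\otimes1)P=P(1\otimes u)$. Applying $\chi_i\otimes\chi_j$ gives $\theta_i^{-1}M_{ij}=M_{ij}\theta_j^{-1}$, so $M$ commutes with $t^{-1}$.
\end{proof}

\subsection*{Commutation with $s$}
The entries of $\tilde sM$ and $M\tilde s$ are sums over all simple modules, a form to which \eqref{eq:key} does not apply. The first step turns such a sum into one application of $\lambda$; this is possible because a row of $\tilde s$ lists the characters of a central element.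

\begin{proposition}\label{prop:S}
$Ms=sM$.
\end{proposition}

\begin{proof}
If $z$ is central, then $\chi_j(z)\chi_j(h)=d_j\chi_j(zh)$ for all $h$, so $\sum_j\chi_j(z)\chi_j(h)=\chi_R(zh)=n\lambda(zh)$. For $z=z_i$ this says
\[
\sum_j\tilde s_{ij}\chi_j(h)=n\lambda(z_ih)=n\lambda(hz_i).
\]
Let $L=n\,\chi_i\otimes\lambda\otimes\chi_k$, a functional on $H^{\otimes3}$. Take $z_i=(\chi_i\otimes\mathrm{id})(RR_{21})$ from \eqref{eq:z} and use the first identity in \eqref{eq:key} with $(x,y,z)=(2,1,3)$:
\[
(\tilde sM)_{ik}=n(\lambda\otimes\chi_k)\big((z_i\otimes1)P\big)=L(R_{12}R_{21}P_{23})=L(R_{12}P_{23}R_{13}^{-1}).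
\]
Take $z_k=(\mathrm{id}\otimes\chi_k)(R_{21}R)$ from \eqref{eq:z} and use the second identity in \eqref{eq:key} with $(x,y,z)=(1,3,2)$:
\[
(M\tilde s)_{ik}=n(\chi_i\otimes\lambda)\big(P(1\otimes z_k)\big)=L(P_{12}R_{32}R_{23})=L(R_{13}^{-1}P_{12}R_{23}).
\]
By the definition of $P$, both $(\mathrm{id}\otimes\lambda\otimes\mathrm{id})(R_{12}P_{23})$ and $(\mathrm{id}\otimes\lambda\otimes\mathrm{id})(P_{12}R_{23})$ are equal to
\[
Y=(\mathrm{id}\otimes\lambda\otimes\lambda\otimes\mathrm{id})(R_{12}R_{23}R_{34})\in H\otimes H .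
\]
The factor $R_{13}^{-1}$ does not involve leg $2$, so $(\tilde sM)_{ik}=n(\chi_i\otimes\chi_k)(YR^{-1})$ and $(M\tilde s)_{ik}=n(\chi_i\otimes\chi_k)(R^{-1}Y)$. These agree because $\chi_i\otimes\chi_k$ is a trace.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

By Propositions~\ref{prop:int}, \ref{prop:T} and~\ref{prop:S}, $M$ is an integer matrix commuting with $s$ and $t$. By Proposition~\ref{prop:modular}, $s^4=1$, the matrix $s^2=C$ has integer entries, $\xi\neq0$, and $tstst=\xi s^{-1}$. So Lemma~\ref{lem:det} applies with $\eta=-1$. Since $M_{ii}=\delta_{i0}$ and $\theta_0=1$, the left side in the lemma is $1$, and $\operatorname{tr}M=1$. Further $\operatorname{tr}MC=\sum_iM_{ii^*}=e$. Hence $(1-e)/2$ is an integer and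
\[
1=\xi^2(-1)^{(1-e)/2}=\frac{\mathfrak g}{\mathfrak g'}\,(-1)^{(1-e)/2}.
\]
This gives $\mathfrak g'=(-1)^{(e-1)/2}\mathfrak g$, and so $\mathfrak g^2=\mathfrak g'^2$. The integer $e$ is odd, and $e\ge M_{00}=1$ because all entries of $M$ are non-negative. The formula for $e$ in the statement follows from \eqref{eq:M}, $\chi_{i^*}=\chi_i\circ S$ and $(\mathrm{id}\otimes S)R=R^{-1}$. \qed

\begin{remark}
Since $\mathfrak g\neq0$, comparison with the known result for odd $n$ quoted in Section~\ref{sec:intro} shows that $e\equiv n\pmod4$ when $n$ is odd.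
\end{remark}

Semisimplicity and characteristic zero entered through (F1), (F4) and (F5). Characteristic zero also makes $n$ and the $d_i$ invertible, lets us recover the rank of an idempotent from its trace in Proposition~\ref{prop:int}, and gives a meaning to algebraic integers in Lemma~\ref{lem:det}. Factorizability was used twice, for $s^2=C$ and for $\operatorname{tr}M=1$.

\section{Sharpness}\label{sec:sharp}

\subsection*{All values occur in even dimension}
Over $\mathbb C$, Theorem~\ref{thm:A} and $\mathfrak g\mathfrak g'=n$ give $\mathfrak g^2=\pm n$, so $\mathfrak g\in\{\pm\sqrt n,\pm i\sqrt n\}$. All four values, and both signs in $\mathfrak g'=\pm\mathfrak g$, occur with $n$ even. Consider three instances of Example~\ref{ex:abelian}.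
\begin{itemize}
\item $A=(\mathbb Z/2)^2$, $\beta(x,y)=(-1)^{x_1y_2}$. Then $\beta(x,x)=(-1)^{x_1x_2}$ and $\mathfrak g=\mathfrak g'=2$.
\item $A=(\mathbb Z/2)^2$, $\beta(x,y)=(-1)^{x_1y_1+x_1y_2+x_2y_2}$. Then $\beta(x,x)=-1$ for $x\ne0$ and $\mathfrak g=\mathfrak g'=-2$.
\item $A=\mathbb Z/3$, $\beta(x,y)=\omega^{xy}$ with $\omega=e^{2\pi i/3}$. Then $\mathfrak g=1+2\omega=i\sqrt3=-\mathfrak g'$.
\end{itemize}
In the first two cases $b(x,y)=(-1)^{x_1y_2+x_2y_1}$ and in the third $b(x,y)=\omega^{2xy}$, so all three are factorizable. The first two have $n=4$, $\mathfrak g=\pm\sqrt n$ and $\mathfrak g'=\mathfrak g$. On a product of two groups, the product of the two bicharacters again has nondegenerate $b$, and $\mathfrak g,\mathfrak g'$ are multiplied. The products of the first two cases with the third have $n=12$, $\mathfrak g=\pm2i\sqrt3=\pm i\sqrt n$ and $\mathfrak g'=-\mathfrak g$.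

\subsection*{Factorizability is needed}
Let $A=\mathbb Z/4$ and $\beta(x,y)=i^{xy}$. Then $\mathfrak g=1+i+1+i=2+2i$ and $\mathfrak g'=2-2i$, so $\mathfrak g^2=8i=-\mathfrak g'^2$. Here $b(x,y)=(-1)^{xy}$ has radical $\{0,2\}$. The matrix $\tilde s=(b(x,y))$ is singular, and $\operatorname{tr}M=2$ by Example~\ref{ex:abelianM}.

\subsection*{Quasi-Hopf algebras}
The hypothesis ``Hopf'' cannot be weakened to ``quasi-Hopf''. The semion category, that is, $\mathrm{Vec}_{\mathbb Z/2}$ with nontrivial associator and twists $1,i$, is the representation category of a $2$-dimensional factorizable quasi-Hopf algebra. Its Gauss sums are $1\pm i$, with squares $\pm2i$, so there $\mathfrak g^2=-\mathfrak g'^2$. This category does not come from Example~\ref{ex:abelian}, since a bicharacter on $\mathbb Z/2$ takes only the values $\pm1$. What fails is the existence of $M$. The double braiding of the nontrivial simple object with itself is $\theta_0\theta_1^{-2}=-1$, so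
\[
s=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad t=\begin{pmatrix}1&0\\0&i\end{pmatrix},\qquad \xi=\frac{1+i}{\sqrt2},\qquad C=1 .
\]
A matrix commuting with $t$ is diagonal, and a diagonal matrix commuting with $s$ is scalar; none has $M_{ii}=\delta_{i0}$. For $M=1$, Theorem~\ref{thm:B} gives $i^6=\xi^4$, and both sides are $-1$.

\begin{thebibliography}{9}

\bibitem{Dr}
Drinfel'd, \emph{On almost cocommutative Hopf algebras}, 1990.

\bibitem{SZ}
Yorck Sommerhaeuser, Yongchang Zhu, \emph{On the Central Charge of a Factorizable Hopf Algebra}, arXiv:0906.3471 (2009).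

\end{thebibliography}
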